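# Crossings against passings for links in the solid torus

## 1. Two theorems on diagrams in an annulus

**Theorem A.** For every $n\ge 1$ there is a solid torus link $L(n)$, with crossing number $c$ and wrapping number $\mathrm{wrap}=48n^2+8n$, such that every diagram $D$ of $L(n)$ satisfies
$$\mathrm{cr}(D)\ \ge\ c+6n^2-12n\,\bigl(\mathrm{pass}(D)-\mathrm{wrap}\bigr),\tag{1}$$
where $\mathrm{cr}(D)$ and $\mathrm{pass}(D)$ are the numbers of crossings and of passings of $D$. Hence every diagram with $\mathrm{wrap}$ passings has at least $c+6n^2$ crossings, and every diagram with $c$ crossings has at least $\mathrm{wrap}+n/2$ passings.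

**Theorem B.** If $\mathrm{wrap}(L)\le 1$, then $L$ has a diagram with $c$ crossings and $\mathrm{wrap}$ passings.

Let us unpack this. A *solid torus link* is a closed smooth $1$-dimensional submanifold $L$ with finitely many components in the interior of $V=D^2\times S^1$, up to ambient isotopy in $V$. Write $V=A\times I$ with $A$ an annulus and $I$ an interval (so $D^2$ is the square $[0,1]\times I$), and project generically to $A=[0,1]\times S^1$. The picture, with over/under information at the double points, is a *diagram* of $L$. Fix a radial arc $\alpha=[0,1]\times\{\mathrm{pt}\}$ and place the diagram so that it meets $\alpha$ transversally and away from crossings. The points of $D\cap\alpha$ are the *passings* of $D$.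

There are two things to minimize over all diagrams of $L$. The least number of crossings is the *crossing number* $c$. The least number of passings is the *wrapping number* $\mathrm{wrap}$. The following statement comes from John M. Sullivan and Max Zahoransky von Worlik, "Classification of small links in the unmarked solid torus", arXiv:2306.09110 (2023), and is to be proved or disproved: *there is always one diagram which has $c$ crossings and $\mathrm{wrap}$ passings at the same time.*

Theorem A says no, already for $L(1)$. Inequality (1) is a trade-off. With no extra passings you pay at least $6n^2$ extra crossings, and each additional passing lowers this bound by $12n$. Both gaps grow without bound. Theorem B says that the statement is true when $\mathrm{wrap}\le1$.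

## 2. Passings, linking numbers, and the universal cover

**Wrapping number as a disk count.** The passings of $D$ are the intersection points of the projected link with the meridian disk $\alpha\times I$. Conversely, if a link isotopic to $L$ meets a meridian disk $D^2\times\{\mathrm{pt}\}$ transversally in $k$ points, rotate so that the disk is $\alpha\times I$ and perturb the projection slightly to be generic. This gives a diagram with $k$ passings. So $\mathrm{wrap}(L)$ is also the least number of intersections of a link isotopic to $L$ with a meridian disk.

*Example.* Take $k$ parallel copies of the core, drawn as $k$ concentric circles. Each copy has winding number $1$, so it meets every meridian disk. Here $c=0$ and $\mathrm{wrap}=k$, in one diagram.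

**Isotopies.** An isotopy of a link in the interior of $V$ extends to an ambient isotopy with compact support in the interior of $V$. We always extend this way.

**Counting notation.** For distinct components $X,Y$ of a diagram, $c(X,Y)$ is the number of crossings between them, $s(X)$ the number of self-crossings of $X$, and $p(X)$ the number of passings of $X$. We write $X\cap Y=\emptyset$ when the *projections* of $X$ and $Y$ are disjoint.

**Linking numbers.** The inclusion $A\subset\mathbb R^2$ gives the standard embedding $V\subset\mathbb R^3$. Half the sum of the signs of the crossings between $X$ and $Y$ is the linking number $\mathrm{lk}(X,Y)$ in $\mathbb R^3$, an isotopy invariant. Hence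
$$c(X,Y)\ge 2|\mathrm{lk}(X,Y)|,\qquad c(X,Y)\ \text{even}.\tag{2}$$
The parity holds because two transverse closed curves in the plane cross an even number of times. The same is true in the universal cover $\tilde A$ of $A$, which is a planar strip.

We use one more remark. If $X,Y$ cross exactly twice, once with $X$ over and once with $Y$ over, then $|\mathrm{lk}(X,Y)|=1$. Indeed the algebraic intersection number of two closed plane curves is $0$, so the geometric intersection signs at the two crossings are opposite. The over/under types are opposite too, so the crossing signs agree. If one curve is over at both crossings, then $\mathrm{lk}=0$.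

**Universal cover and slabs.** Let $\tilde V=\tilde A\times I$ be the universal cover of $V$, with generating translation $t$. A component of winding number $0$ lifts to closed curves in $\tilde V$. Lifts of different components, or different lifts of one component, have linking numbers in $\tilde V\subset\mathbb R^3$. If an isotopy of links is lifted to $\tilde V$ and carries chosen lifts along, these linking numbers do not change. The lifts of $\alpha$ cut $\tilde A$ into *slabs*, which $t$ shifts by one. If $p(X)=0$, each lift of $X$ lies in one slab. Curves in different slabs have disjoint projections, so their linking number is $0$.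

Also, $p(X)$ has the parity of the winding number of $X$, since the algebraic intersection number with $\alpha$ is, up to sign, the winding number.

## 3. Rings in a chain, where both minima meet

Take $m\ge3$ rings $C_1,\dots,C_m$ arranged cyclically around $V$. Each projects to the boundary of a rectangle in $A$. Consecutive rectangles (cyclically) overlap, with two crossings, one of each over/under type. No other rings cross.

*Crossings.* The $m$ neighbouring pairs have $|\mathrm{lk}|=1$, so every diagram has at least $2m$ crossings, and $c=2m$.

*Passings.* Choose lifts so that each of the consecutive pairs in $\tilde C_1,\tilde C_2,\dots,\tilde C_m,t\tilde C_1$ has linking number $\pm1$. If no ring were passed, all these lifts would lie in one slab, including $\tilde C_1$ and $t\tilde C_1$. But $t$ shifts slabs. So some ring is passed, an even number of times, and $\mathrm{wrap}\ge2$. Place $\alpha$ across $C_1$ away from the overlaps: the diagram has $2m$ crossings and $2$ passings. The statement holds here.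

*Weights.* Replace $C_i$ by $n_i$ parallel copies (in a thin collar of its projection, with the same heights). Given any diagram of the new link, choose one copy of each ring at random, independently and uniformly. The chosen subdiagram is a diagram of the original chain. A passing of a copy of $C_i$ survives with probability $1/n_i$. So the number of passings is exactly $\mathbb E\bigl[\sum_i n_ip(C_i)\bigr]$, where $p$ refers to the random subdiagram. By the argument above the bracket is always at least $2\min_i n_i$. So $\mathrm{wrap}=2\min_i n_i$, and as before $c=2\sum_i n_in_{i+1}$ (indices mod $m$). Again one diagram does both.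

Two tools have appeared. Chains that close up after a translation force passings, and multiplicities act as prices. To break the statement we want a chain whose cheapest cut is not visible from above.

## 4. Two routes and a tilted cut: the links $L_0$ and $L(n)$

The chain will have two expensive rings $K_1,K_2$, with $K_2$ linked to the next translate of $K_1$. Between $K_1$ and $K_2$ there are two parallel routes, $K_1$–$P$–$S$–$K_2$ and $K_1$–$R$–$T$–$K_2$. To cut the torus open without touching $K_1,K_2$ one must cut a ring on each route. We make $P$ and $T$ the cheap ones. But $P$ will lie inside the rectangle of $R$, and $T$ inside that of $S$. Only a tilted disk meets $P$ and $T$ and misses $R$ and $S$. Two more expensive curves $E_1,E_2$ of winding number $1$ serve as walls.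

**Coordinates.** Let $\tilde V=\{(x,y,z):0\le y\le3,\ |z|\le5\}$ and $V=\tilde V/(x\sim x+20)$, projected to $(x,y)$, with $z$ pointing up, $t:x\mapsto x+20$, and $\alpha=\{x\equiv0\}$. Put $\sigma=x+z$. Over a fixed $(x,y)$, larger $\sigma$ means higher. The *top* and *bottom* sides of a rectangle in the $(x,y)$-plane are those with larger and smaller $y$. The ordered link $L_0$ has the components $E_1,E_2$ and six curves given by lifts:

* $E_1$: $y=1,\ z=0$. $E_2$: $y=2,\ z=0$. Both are oriented in direction $+x$.
* $R$: over $\partial([-3,1]\times[\frac12,\frac52])$, with $\sigma=-1$.
* $S$: over $\partial([-1,3]\times[\frac14,\frac{11}4])$, with $\sigma=1$.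
* $P$: over $\partial([-2.4,-0.6]\times[1.4,1.6])$. Top side: $\sigma=-0.5$ for $x\le-2$, linear to $1.5$ at $x=-1$, then constant. Bottom side: $\sigma$ smaller by $1$.
* $T$: over $\partial([0.6,2.4]\times[1.4,1.6])$. Top side: $\sigma=-1.5$ for $x\le1$, linear to $0.5$ at $x=2$, then constant. Bottom side: $\sigma$ larger by $1$.
* $K_1$: over $\partial([-11,-2]\times[1.3,1.7])$. Top side: $\sigma=-0.5$ on $[-3,-2]$; $z=0.5$ for $x\le-9$; $z$ linear on $[-9,-3]$ from $0.5$ to $2.5$. Bottom side: $z$ smaller by $1$.
* $K_2$: over $\partial([2,11]\times[1.2,1.8])$. Top side: $\sigma=0.5$ on $[2,3]$; $z=-0.5$ for $x\ge9$; $z$ linear on $[3,9]$ from $-2.5$ to $-0.5$. Bottom side: $z$ larger by $1$.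

Heights are linear on the vertical sides of $P,T,K_1,K_2$. Call these lifts $\tilde R,\tilde S,\tilde P,\tilde T,\tilde K_1,\tilde K_2$. Corners and bends are rounded by a small perturbation. No corner of a projection lies at a crossing, all height comparisons below are strict, and no corner or bend lies on the disk $\Pi$ used below. So rounding changes nothing.

**The diagram $G$ of $L_0$.** All components project to simple closed curves. The crossings are these.

| pair | place | over/under |
|---|---|---|
| $R,E_i$ | $x=-3$; $x=1$ | $R$ over ($z=2$); $R$ under ($z=-2$) |
| $S,E_i$ | $x=-1$; $x=3$ | $S$ over ($z=2$); $S$ under ($z=-2$) |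
| $K_1,R$ | $x=-3$, $y=1.7,\,1.3$ | $K_1$ over ($\sigma$: $-0.5>-1$); $K_1$ under ($-1.5<-1$) |
| $K_1,P$ | $x=-2$, $y=1.6,\,1.4$ | $P$ over ($-0.5>-0.75$); $P$ under ($-1.5<-1.25$) |
| $P,S$ | $x=-1$, $y=1.6,\,1.4$ | $P$ over ($1.5>1$); $P$ under ($0.5<1$) |
| $T,R$ | $x=1$, $y=1.6,\,1.4$ | $T$ under ($-1.5<-1$); $T$ over ($-0.5>-1$) |
| $T,K_2$ | $x=2$, $y=1.6,\,1.4$ | $T$ under ($0.5<\frac56$); $T$ over ($1.5>\frac76$) |
| $K_2,S$ | $x=3$, $y=1.8,\,1.2$ | $K_2$ under ($0.5<1$); $K_2$ over ($1.5>1$) |
| $K_2,tK_1$ | $x=11$, $y=1.7,\,1.3$ | $K_1$ over ($z$: $\frac12>-\frac13$); $K_1$ under ($-\frac12<\frac13$) |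
| $R,S$ | $x=-1$, $y=\frac12,\,\frac52$ | $S$ over at both ($\sigma$: $1>-1$) |

For instance, on the right side of $K_1$ the value of $\sigma$ falls linearly from $-0.5$ at $y=1.7$ to $-1.5$ at $y=1.3$, so it is $-0.75$ at $y=1.6$ and $-1.25$ at $y=1.4$. On the left side of $K_2$ it rises from $0.5$ at $y=1.8$ to $1.5$ at $y=1.2$, which gives $\frac56$ and $\frac76$. On the right side of $K_2$ the height $z$ goes from $-\frac12$ at $y=1.8$ to $\frac12$ at $y=1.2$, which gives $\mp\frac13$ at $y=1.7,1.3$. There $tK_1$, over $[9,18]$, has heights $\pm\frac12$.

There are no other crossings. $K_1,K_2,P,T$ lie in $1.2\le y\le1.8$, away from $E_1,E_2$. $P$ lies inside the rectangle of $R$ and $T$ inside that of $S$. $P$ and $T$ have disjoint $x$-ranges. Since $\tilde K_1$ lies over $[-11,-2]$ and $\tilde K_2$ over $[2,11]$, modulo $20$, $K_1$ is away from $S,T$, and $K_2$ is away from $R,P$.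

By the remark in Section 2, every pair in the table except $R,S$ has $|\mathrm{lk}|=1$. All other pairs, including $R,S$, have $\mathrm{lk}=0$. On each vertical side of $R$ the crossings with $E_1$ and $E_2$ look the same, so $\mathrm{lk}(R,E_1)=\mathrm{lk}(R,E_2)$, and likewise $\mathrm{lk}(S,E_1)=\mathrm{lk}(S,E_2)$. In $\tilde V$,
$$(\tilde K_1,\tilde R),\ (\tilde K_1,\tilde P),\ (\tilde P,\tilde S),\ (\tilde S,\tilde K_2),\ (\tilde K_2,t\tilde K_1),\ (\tilde R,\tilde T),\ (\tilde T,\tilde K_2)\quad\text{have linking number }\pm1.\tag{3}$$

**Multiplicities.** Put
$$n_{E_1}=n_{E_2}=n_{K_1}=n_{K_2}=N:=24n^2,\qquad n_R=n_S=3n,\qquad n_P=n_T=2n .$$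
The link $L(n)$ is obtained by replacing each $X$ by $n_X$ parallel copies in a thin collar of its simple projection in $G$, with the same heights. One copy of each component forms a sublink whose diagram is planar isotopic to $G$ with the same over/under data, so this sublink is isotopic to $L_0$ as an ordered link.

**Upper bound for the crossing number.** Put $B=\sum_{\{X,Y\}}2n_Xn_Y|\mathrm{lk}(X,Y)|$. Copies of one component do not cross, and each crossing of $X$ with $Y$ in $G$ gives $n_Xn_Y$ crossings. Every pair in the table has two crossings, so
$$c(L(n))\ \le\ B+2n_Rn_S\ =\ B+18n^2.\tag{4}$$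

**Upper bound for the wrapping number.** Let $\Pi=\{x+z\equiv0 \bmod 20\}\subset V$. The shears $\phi_\lambda(x,y,z)=(x+\lambda z,y,z)$, $0\le\lambda\le1$, are homeomorphisms of $V$ with $\phi_0=\mathrm{id}$ and $\phi_1(\Pi)=\{x\equiv0\}$. So $L(n)$ is isotopic to $\phi_1(L(n))$, which meets the meridian disk $\{x\equiv0\}$ in $|L(n)\cap\Pi|$ points. On our lifts:

* $\sigma=-1$ on $R$, $\sigma=1$ on $S$, $\sigma\in[-11.5,-0.5]$ on $K_1$, $\sigma\in[0.5,11.5]$ on $K_2$. None of these values is $\equiv0$ mod $20$, so these curves miss $\Pi$.
* $E_1,E_2$ meet $\Pi$ once each.
* $P$ meets $\Pi$ at $x=-1.75$ on the top side and at $x=-1.25$ on the bottom side, where $\sigma$ has slope $2$. $T$ meets it at $x=1.75$ on the top side and at $x=1.25$ on the bottom side, again with slope $2$. On the vertical sides of $P$ and $T$, $\sigma$ lies in $[-1.5,-0.5]$ or in $[0.5,1.5]$.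

All these intersections are transversal, so sufficiently thin parallel copies have the same counts, and
$$\mathrm{wrap}(L(n))\ \le\ W:=2N+2\cdot2n+2\cdot2n=2N+8n.\tag{5}$$

**A vertical cut for comparison.** In $G$, the radial line $x=-1.75$ meets $E_1,E_2$ once each, $P$ twice, $R$ twice, and nothing else. With multiplicities this costs $2N+4n+6n=W+2n$. The tilted disk saves the price of $R$, but making it vertical (the shear) changes the diagram. We must show that any diagram achieving this saving pays in crossings.

## 5. Averaging over sublinks reduces Theorem A to two lemmas on $L_0$

A *diagram of $L_0$* is the projection of a link $L'$ isotopic to $L_0$ as an ordered link, with the orientations of $E_1,E_2$. Its components carry the same names. The lifted isotopy gives lifts $\tilde R,\tilde S,\dots$ for $L'$, and (3) holds for them. For a diagram $D_0$ of $L_0$ define the *excess*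
$$x(D_0)=\sum_{\{X,Y\}}n_Xn_Y\bigl(c(X,Y)-2|\mathrm{lk}(X,Y)|\bigr)+\sum_Xn_Xs(X).$$
By (2) every summand is $\ge0$. For example $x(G)=2n_Rn_S=18n^2$. Define
$$\text{(pattern)}\qquad p(E_1)=p(E_2)=1,\quad p(P)=p(T)=2,\quad p(R)=p(S)=p(K_1)=p(K_2)=0.$$

**Lemma 1.** For every diagram of $L_0$, $\sum_Xn_Xp(X)\ge W$. Equality holds if and only if the diagram has (pattern). Otherwise $\sum_Xn_Xp(X)\ge W+2n$.

**Lemma 2.** If a diagram $D_0$ of $L_0$ has (pattern), then $x(D_0)\ge24n^2$.

The point is that $24n^2>18n^2$: a diagram which cuts at the cheap place has more excess than $G$.

**Proof of Theorem A from Lemmas 1 and 2.** Let $D$ be any diagram of $L(n)$, with $\mathrm{cr}$ crossings and $\mathrm{pass}$ passings. Choose one copy of each component, independently and uniformly. The resulting subdiagram $D_s$ is a diagram of $L_0$. A crossing between given copies of $X\ne Y$ survives with probability $1/(n_Xn_Y)$. A self-crossing or a passing of a copy of $X$ survives with probability $1/n_X$. Discard the crossings between different copies of one component. Then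
$$\mathrm{cr}\ \ge\ \mathbb E\Bigl[\sum_{\{X,Y\}}n_Xn_Yc(X,Y)+\sum_Xn_Xs(X)\Bigr]=B+\mathbb E[x(D_s)],\qquad \mathrm{pass}=\mathbb E\Bigl[\sum_Xn_Xp(X)\Bigr],$$
where $c,s,p$ refer to $D_s$. Let $\pi$ be the probability that $D_s$ has (pattern). Lemma 1 gives
$$\mathrm{pass}\ \ge\ W+2n(1-\pi).$$
In particular $\mathrm{pass}\ge W$ for every diagram, so with (5), $\mathrm{wrap}(L(n))=W=48n^2+8n$. It also gives $1-\pi\le(\mathrm{pass}-W)/2n$. Lemma 2 and $x\ge0$ give
$$\mathrm{cr}\ \ge\ B+24n^2\pi\ \ge\ B+24n^2-12n(\mathrm{pass}-W)\ \ge\ c+6n^2-12n(\mathrm{pass}-\mathrm{wrap}),$$
where the last step is (4) in the form $B\ge c-18n^2$. This is (1). If $\mathrm{pass}=\mathrm{wrap}$, then $\mathrm{cr}\ge c+6n^2$. If $\mathrm{cr}=c$, then $12n(\mathrm{pass}-\mathrm{wrap})\ge6n^2$, so $\mathrm{pass}\ge\mathrm{wrap}+n/2$. $\blacksquare$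

*The numbers for $n=1$.* The eleven linked pairs are the four pairs of $R$ or $S$ with $E_1$ or $E_2$, and the seven pairs of (3). They give $B=44nN+2N^2+24n^2$, which is $1056+1152+24=2232$ for $n=1$. So $2232\le c(L(1))\le2250$. The wrapping number is $56$, and a diagram with $56$ passings has $\pi=1$, hence at least $2232+24=2256$ crossings.

## 6. Lemma 1: the slab argument on both routes

**Proof of Lemma 1.** The purpose is to find which components must be passed, and then to compare prices. $p(E_i)$ is odd, since the winding number is $1$. The other $p(X)$ are even.

Suppose none of $K_1,P,S,K_2$ is passed. By (3), consecutive members of $\tilde K_1,\tilde P,\tilde S,\tilde K_2,t\tilde K_1$ are linked, so all lie in one slab. This is impossible, since $t$ shifts slabs. The same argument applies to $\tilde K_1,\tilde R,\tilde T,\tilde K_2,t\tilde K_1$. So either $K_1$ or $K_2$ is passed, or one of $\{P,S\}$ and one of $\{R,T\}$ are passed. The walls $E_1,E_2$ always cost at least $2N$ together.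

* If $K_1$ or $K_2$ is passed, the sum is at least $2N+2N\ge2N+10n=W+2n$, since $2N=48n^2\ge10n$.
* Otherwise, if $R$ or $S$ is passed, it costs at least $2\cdot3n=6n$, and a passed member of the other set costs at least $2\cdot 2n=4n$. The sum is at least $2N+10n=W+2n$.
* Otherwise $P$ and $T$ are passed, and $R,S,K_1,K_2$ are not. The sum is $W$ for (pattern). Any deviation adds at least $2N$ (if $p(E_i)\ge3$) or $4n$ (if $p(P)\ge4$ or $p(T)\ge4$), hence at least $2n$. $\square$

## 7. What linking numbers do not see

Linking numbers proved Lemma 1, so let us try them on Lemma 2. Suppose $D_0$ has (pattern). Then $S$ is not passed, so a lift $\tilde S$ sits in one slab. Consider the chain $\tilde T,\tilde K_2,t\tilde K_1,t\tilde P$. It runs from the slab before $\tilde S$ to the slab after it. If $\tilde S$ contains a path that bars the way, the chain must cross it. Some member of the chain then crosses $S$ in a place where linking numbers do not demand it, and this is excess.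

What makes $S$ a barrier? $S$ is linked with both walls $E_1$ and $E_2$. If the diagram is as economical as possible near the walls, the strands of $S$ between the two walls run from one wall to the other. They bar the way, *provided the chain lives between the two walls*. Here the attempt stops. Linking numbers do not say that $K_1,K_2,P,T$ lie between the walls.

*Example.* Change $L_0$ by moving the walls to $E_1:y=2.1$ and $E_2:y=2.3$, still with $z=0$. The vertical sides of $R$ and $S$ still meet both walls, with the same heights, and $K_1,K_2,P,T$ (in $y\le1.8$) still miss them. So the crossing table has the same pairs with the same over/under types, and all linking numbers in $V$ and in $\tilde V$ are unchanged. But now $K_1,K_2,P,T$ lie below both walls. The part of $S$ in that zone is a single arc with both ends on $E_1$, and it joins no two sides of the zone. The same holds for $R$.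

So we need an invariant of $L_0$ that tells its two strands of $R$ between the walls apart, and likewise for $S$. In $L_0$ the ring $K_1$ clasps the left strand of $R$, which goes *over* the walls, and $T$ clasps the right strand, which goes *under* them. A cover that counts passages under the walls distinguishes the two.

## 8. An intersection number in a $\mathbb Z^2$-cover of the complement of the walls

**The cover.** Let $L'$ be ordered-isotopic to $L_0$, with components named as before, and $M=V\setminus(E_1\cup E_2)$. For $L'=L_0$ this is (a disk minus two points)$\,\times S^1$. Hence always $\pi_2(M)=0$, and $H_1(M)=\mathbb Z^3$ is generated by the meridians $\mu_1,\mu_2$ of $E_1,E_2$ and the class $\tau$ of $\{\mathrm{pt}\}\times S^1$ in the top face $A^+$ (where $z=5$). Define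
$$\psi:\pi_1(M)\to\mathbb Z^2=\langle t,u\rangle,\qquad \mu_1\mapsto u^{-1},\quad \mu_2\mapsto u,\quad \tau\mapsto t,$$
and let $\hat M\to M$ be the corresponding cover. The $t$-part of $\psi$ is the winding number, so $\hat M/\langle u\rangle$ is the preimage of $M$ in $\tilde V$. Thus a lift $\hat X$ of a curve $X$ to $\hat M$ determines a lift $\tilde X$ in $\tilde V$, and $u\hat X$ determines the same $\tilde X$.

**Which curves lift to closed curves.** A class in $H_1(M)$ is determined by its winding number and its linking numbers with $E_1,E_2$: $\mu_i$ has linking number $1$ with $E_i$, $0$ with the other wall, and winding number $0$, while $\tau$ has winding number $1$ and linking numbers $0$, lying above parallel circles (check this for $L_0$; isotopy transports it). So $[R]=\pm(\mu_1+\mu_2)$, and $\psi([R])=1$. Likewise $\psi([S])=1$. So $R$ and $S$ lift to closed curves. Below we see that $K_1,K_2,P,T$ are null-homotopic in $M$, so they lift to closed curves too.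

**Definition (intersection number).** Let $X\in\{K_1,K_2,P,T\}$ and $Y\in\{K_1,K_2,P,T,R,S\}$, $Y\ne X$, with lifts $\hat X,\hat Y$. Then $\langle\hat X,\hat Y\rangle$ is the intersection number of $\hat Y$ with a singular disk in $\hat M$ bounded by $\hat X$.

It is well defined. Two such disks form a singular sphere. It is null-homotopic because $\pi_2(\hat M)=\pi_2(M)=0$, so it has intersection number $0$ with the closed curve $\hat Y$. Clearly $\langle g\hat X,g\hat Y\rangle=\langle\hat X,\hat Y\rangle$ for every deck transformation $g$.

It is an isotopy invariant. Let $\Phi$ be the end map of an ambient isotopy, compactly supported in the interior of $V$, from $L_0$ to $L'$. It carries $\mu_1,\mu_2,\tau$ for $L_0$ to those for $L'$, so it lifts to a homeomorphism of the covers that is equivariant under $\langle t,u\rangle$. We choose the lift that agrees, after dividing by $u$, with the end map of the lifted isotopy of $\tilde V$. It transports lifts and preserves all the numbers $\langle\hat X,\hat Y\rangle$.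

**Definition (up-disk).** Suppose that in a diagram $X\in\{K_1,K_2,P,T\}$ satisfies $X\cap E_1=X\cap E_2=\emptyset$. Its *up-disk* $U_X$ consists of all points vertically above or on $X$, together with a singular disk in $A^+$ bounded by the projected loop of $X$. This loop is null-homotopic in $A$ because $X$ has winding number $0$.

No point of $E_i$ is above $X$, and $E_i$ misses $A^+$. So $U_X$ is a singular disk in $M$ bounded by $X$. It meets $Y$ exactly at the crossings where $Y$ is over $X$, and transversally. In $G$ the hypothesis holds for all four $X$, so $K_1,K_2,P,T$ are null-homotopic in $M$ for $L_0$, and hence for every $L'$. *Example.* In $G$ the up-disk of $P$ meets $S$ once, at the crossing $(-1,1.4)$.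

**Definition (index).** Since $\psi$ maps $\pi_1(A^+)=\langle\tau\rangle$ isomorphically to $\langle t\rangle$, the preimage of $A^+$ in $\hat M$ consists of copies $\hat A_i=u^i\hat A_0$ ($i\in\mathbb Z$) of $\tilde A$, each preserved by $t$. Let $q\in\hat M$ be such that the vertical segment going up from the image of $q$ misses $E_1\cup E_2$. Put $\mathrm{ind}(q)=i$ if the lift of this segment starting at $q$ ends in $\hat A_i$.

The rules are as follows.

* $\mathrm{ind}(uq)=\mathrm{ind}(q)+1$ and $\mathrm{ind}(tq)=\mathrm{ind}(q)$.
* The index is constant along lifts of paths whose projection avoids the projections of $E_1,E_2$, and along paths passing *over* $E_i$. In both cases the upward segments stay disjoint from the walls.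
* It changes by exactly $\pm1$ when a path passes once *under* one $E_i$. Consider the loop that goes down from $A^+$ to the start of the path, along the path, up at its end, and back in $A^+$ above the path. It bounds the vertical strip above the path, which meets $E_1\cup E_2$ in one point, transversally. So the loop is a conjugate of $\mu_i^{\pm1}$, and $\psi$ takes it to $u^{\pm1}$.

*Example.* In $G$, lift $R$ to $\hat R$ with index $0$ on its left side. It passes over both walls there, so the index is $0$ on the whole left side and on the top and bottom sides. Follow the top side and then the right side downwards. After passing under $E_2$ the index is some $\eta_R=\pm1$. After passing under $E_1$ it is $0$ again, since $\hat R$ is closed. So the two strands of $R$ between the walls have different indices, $0$ and $\eta_R$. The same holds for $S$, with some $\eta_S=\pm1$.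

**Reading crossings off intersection numbers.** Suppose $\langle\hat X,\hat Y\rangle\ne0$ and $U_X$ is available. Then the lift of $U_X$ bounded by $\hat X$ meets $\hat Y$ in some point $q$. Since $Y$ misses $A^+$, $q$ lies on the lift of a vertical segment that starts on $\hat X$. The segment going up from $q$ is the end part of that one, so $\mathrm{ind}(q)=\mathrm{ind}(\hat X)$, the constant index of $\hat X$. Dividing by $u$, we see:
$$\text{there is } q\in\hat Y \text{ over a crossing of } \tilde X \text{ and } \tilde Y \text{ in } \tilde A \text{ with } \mathrm{ind}(q)=\mathrm{ind}(\hat X).\tag{6}$$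

**The values for $L_0$.** In $G$ lift $\tilde K_1,\tilde K_2,\tilde P,\tilde T$ to $\hat K_1,\hat K_2,\hat P,\hat T$ with index $0$, and $\tilde R,\tilde S$ to $\hat R,\hat S$ with index $0$ on the left sides. Then
$$\langle\hat K_1,\hat P\rangle,\ \langle\hat K_2,\hat T\rangle,\ \langle\hat K_2,t\hat K_1\rangle,\ \langle\hat K_1,\hat R\rangle,\ \langle\hat T,u^{-\eta_R}\hat R\rangle,\ \langle\hat P,\hat S\rangle,\ \langle\hat K_2,u^{-\eta_S}\hat S\rangle\quad\text{are all }\pm1.\tag{7}$$
To check this, write each entry as $\langle\hat X,\hat Y'\rangle$, with $\hat Y'$ the displayed lift of $Y$. By the table there is exactly one crossing with $Y$ over $X$. It lies at $(-2,1.6)$, $(2,1.4)$, $(11,1.7)$, $(-3,1.3)$, $(1,1.6)$, $(-1,1.4)$, $(3,1.8)$ respectively. The lift of $U_X$ bounded by $\hat X$ meets there the lift of $Y$ that has index $0$ at this point. This lift is $\hat Y'$. For the first three entries $\hat Y'$ has constant index $0$. For $\hat R$ and $\hat S$ the crossing is on the left side. For $u^{-\eta_R}\hat R$ and $u^{-\eta_S}\hat S$ it is on the right side between the walls, where the index is $\eta_R-\eta_R=0$, respectively $\eta_S-\eta_S=0$. So there is exactly one intersection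 point.

By invariance, (7) holds for every $L'$ ordered-isotopic to $L_0$, with the transported lifts and the same constants $\eta_R,\eta_S$.

## 9. Lemma 2: barriers between the walls

Let $D_0$ be a diagram of $L_0$ with (pattern). Curves in $\tilde A$ are denoted by the same symbols as the curves in $\tilde V$ above them.

**Step 0 (reduction to an economical diagram).** The purpose is to dispose of all diagrams that waste a crossing on an expensive component. Consider the condition

(H) $E_1,E_2$ have no self-crossings and $E_1\cap E_2=\emptyset$; $E_i\cap X=\emptyset$ for $i=1,2$ and $X\in\{K_1,K_2,P,T\}$; $c(E_i,R)=c(E_i,S)=2$ for $i=1,2$; $K_1\cap S=K_2\cap R=\emptyset$; $c(K_1,R)=c(K_2,S)=2$.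

If (H) fails, then either some $s(E_i)\ge1$, which contributes at least $N$ to $x(D_0)$, or some pair $X,Y$ with $X\in\{E_1,E_2,K_1,K_2\}$ has $c(X,Y)>2|\mathrm{lk}(X,Y)|$. Indeed $2|\mathrm{lk}|$ is exactly the number prescribed in (H) for each pair. By parity $c(X,Y)\ge2|\mathrm{lk}(X,Y)|+2$, which contributes at least $2Nn_Y\ge N$. In both cases $x(D_0)\ge N=24n^2$, and we are done. From now on assume (H). By (H), the up-disks of $K_1,K_2,P,T$ are available.

**Step 1 (the chain lies between the walls, and $R$, $S$ have strands joining the walls).** This is the step that linking numbers could not do. By (H), $E_1$ and $E_2$ project to disjoint essential simple closed curves. They divide $A$ into an inner zone, a closed middle zone $Z$ (an annulus), and an outer zone.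

*One zone and one index.* By (7) and (6), $K_1$ and $P$ cross, $K_2$ and $T$ cross, and $K_2$ and $K_1$ cross. All four curves miss the walls. So $K_1,K_2,P,T$ lie in the interior of one zone $Z^*$. Each of $\hat K_1,\hat K_2,\hat P,\hat T$ has a constant index, and (6) gives $\mathrm{ind}(\hat P)=\mathrm{ind}(\hat K_1)$, $\mathrm{ind}(\hat T)=\mathrm{ind}(\hat K_2)$ and $\mathrm{ind}(\hat K_1)=\mathrm{ind}(t\hat K_1)=\mathrm{ind}(\hat K_2)$. Call the common index $\iota$.

*Two points of $\hat R$ with different indices.* From $\langle\hat K_1,\hat R\rangle\ne0$ we get a point $r_1\in\hat R$ of index $\iota$ over a crossing of $\tilde K_1$ with $\tilde R$. From $\langle\hat T,u^{-\eta_R}\hat R\rangle\ne0$ we get a point of $u^{-\eta_R}\hat R$ of index $\iota$ over a crossing of $\tilde T$ with $\tilde R$. Applying $u^{\eta_R}$, we get a point $r_2\in\hat R$ of index $\iota+\eta_R\ne\iota$ over the same crossing.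

*The arcs of $R$.* By (H), $R$ meets $E_1\cup E_2$ in four points, which cut $R$ into four arcs. The curve $\hat R$ is a homeomorphic lift of $R$, and the index is constant on each of the four open arcs of $\hat R$. So $r_1$ and $r_2$ lie on different arcs, and both of these arcs lie in $Z^*$. At each of the four points $R$ changes between $Z$ and the complement of $Z$, so arcs in $Z$ and arcs outside $Z$ alternate along $R$. An arc in the inner zone has both ends on the wall that bounds it. This wall is crossed exactly twice, and each crossing gives one end of an inner arc. So exactly one arc is inner. In the same way exactly one arc is outer. The other two lie in $Z$. Since $Z^*$ contains two different arcs, $Z^*=Z$. The cyclic order is inner, $Z$, outer, $Z$, so each arc in $Z$ joins the two boundary circles of $Z$. Let $R'$ be the arc with $r_1$ and $R''$ the arc with $r_2$.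

*$K_1$ misses $R''$.* $K_1$ has winding number $0$, so it is null-homologous in the annulus $Z$, and it crosses the proper arc $R'$ an even number of times, at least once (at $r_1$). As $c(K_1,R)=2$, both crossings are on $R'$, and $K_1\cap R''=\emptyset$.

*The same for $S$.* Use $\langle\hat P,\hat S\rangle$ and $\langle\hat K_2,u^{-\eta_S}\hat S\rangle$. There is a point of $\hat S$ of index $\iota$ over a crossing of $\tilde P$ with $\tilde S$, and a point of index $\iota+\eta_S$ over a crossing of $\tilde K_2$ with $\tilde S$. They lie on two different arcs $S',S''$ of $S$ in $Z$, each joining the two boundary circles of $Z$. $P$ crosses $S'$ and $K_2$ crosses $S''$. Since $K_2$ crosses $S''$ an even number of times and $c(K_2,S)=2$, we get $K_2\cap S'=\emptyset$.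

Let $\tilde R',\tilde R''\subset\tilde R$ and $\tilde S',\tilde S''\subset\tilde S$ be the lifts of these arcs. Then in $\tilde A$
$$\tilde P\cap\tilde K_1,\ \ \tilde T\cap\tilde K_2,\ \ \tilde K_2\cap t\tilde K_1,\ \ \tilde K_1\cap\tilde R',\ \ \tilde T\cap\tilde R'',\ \ \tilde P\cap\tilde S',\ \ \tilde K_2\cap\tilde S''\quad\text{are nonempty.}\tag{8}$$

**Step 2 (slabs, and how a strand bars the way).** The purpose is to locate the unpassed curves and to make "barrier" precise. By (pattern), $\alpha$ meets $E_1$ and $E_2$ once each, transversally. So $\alpha\cap Z$ is one arc joining the two sides of $Z$. Let $\Sigma_j$ be the open slabs of $\tilde A$ between consecutive lifts of $\alpha$, with $t\Sigma_j=\Sigma_{j+1}$. The preimage $\tilde Z\cong\mathbb R\times[0,1]$ of $Z$ is cut by the lifts of $\alpha\cap Z$ into the consecutive pieces $\Sigma_j\cap\tilde Z$. The closure $Q_j$ of such a piece is a disk bounded by two lifts of $\alpha\cap Z$ (its left and right sides) and one arc on each boundary line of $\tilde Z$ (its bottom and top sides).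

Since $K_1,K_2,R,S$ are not passed, each of their lifts lies in one slab. By (8), $\tilde K_1$ meets $\tilde R$, while $\tilde K_2$ meets both $t\tilde K_1$ and $\tilde S$. After numbering the slabs,
$$\tilde K_1,\ \tilde R\subset\Sigma_0,\qquad t\tilde K_1,\ \tilde K_2,\ \tilde S\subset\Sigma_1.\tag{9}$$

(∗) *Let $\beta\subset\Sigma_j\cap\tilde Z$ be a path joining the two boundary lines of $\tilde Z$. Then every path $g$ in $\tilde Z$ from a point of $\Sigma_{j-1}$ to a point of $\Sigma_{j+1}$ meets $\beta$.*

Each lift of $\alpha\cap Z$ separates $\tilde Z$. Let $b$ be the first time at which $g$ is on the right side of $Q_j$, and $a$ the last time before $b$ at which it is on the left side. Between these times $g$ touches neither side, so it stays in the piece adjacent to both. Thus $g|_{[a,b]}$ is a path in the disk $Q_j$ from its left to its right side, while $\beta$ is a path in $Q_j$ from its bottom to its top side. Two such paths in a square, simple or not, always meet.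

**Step 3 (excess $12n^2$ on the $S$-side).** The purpose is to send the chain of Section 7 through the barrier $\tilde S'$. The set
$$\tilde T\cup\tilde K_2\cup t\tilde K_1\cup t\tilde P\ \subset\ \tilde Z$$
is path connected: consecutive members meet, by (8). It contains a point of $\Sigma_0$, since $\tilde T$ meets $\tilde R''\subset\Sigma_0$. It contains a point of $\Sigma_2$, since $t\tilde P$ meets $t\tilde S'\subset\Sigma_2$. The path $\tilde S'\subset\Sigma_1\cap\tilde Z$ joins the two boundary lines of $\tilde Z$. By (∗) the set meets $\tilde S'$. It does not do so in $\tilde K_2$, because $K_2\cap S'=\emptyset$, nor in $t\tilde K_1$, because $K_1\cap S=\emptyset$. Two cases remain.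

* $\tilde T$ meets $\tilde S'$. Then $T$ crosses $S$, and $c(T,S)\ge2=2|\mathrm{lk}(T,S)|+2$, because $\mathrm{lk}(T,S)=0$.
* $t\tilde P$ meets $\tilde S'$. Then $\tilde P$ meets $t^{-1}\tilde S$, and by (8) it also meets $\tilde S$. Closed curves in $\tilde A$ cross evenly, so each of these two intersections has at least two points. Hence $c(P,S)=\sum_j|\tilde P\cap t^j\tilde S|\ge4=2|\mathrm{lk}(P,S)|+2$.

Either way the pairs $(T,S),(P,S)$ contribute at least $2\cdot2n\cdot3n=12n^2$ to $x(D_0)$.

**Step 4 (excess $12n^2$ on the $R$-side).** The purpose is to do the same with the barrier $\tilde R''$. The set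
$$\tilde P\cup\tilde K_1\cup t^{-1}\tilde K_2\cup t^{-1}\tilde T\ \subset\ \tilde Z$$
is path connected by (8). It contains a point of $\Sigma_1$ (in $\tilde P\cap\tilde S'$) and a point of $\Sigma_{-1}$ (in $t^{-1}(\tilde T\cap\tilde R'')$). By (∗) it meets $\tilde R''\subset\Sigma_0\cap\tilde Z$, which joins the two boundary lines of $\tilde Z$. Since $K_1\cap R''=\emptyset$ and $K_2\cap R=\emptyset$, there are two cases.

* $\tilde P$ meets $\tilde R''$. Then $c(P,R)\ge2=2|\mathrm{lk}(P,R)|+2$, because $\mathrm{lk}(P,R)=0$.
* $t^{-1}\tilde T$ meets $\tilde R''$. Then $\tilde T$ meets $t\tilde R$, and by (8) also $\tilde R$. As before, $c(T,R)\ge4=2|\mathrm{lk}(T,R)|+2$.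

The pairs $(P,R),(T,R)$ contribute at least $2\cdot2n\cdot3n=12n^2$.

The four pairs in Steps 3 and 4 are distinct, and all summands of $x(D_0)$ are $\ge0$. So $x(D_0)\ge24n^2$. $\square$

With Lemmas 1 and 2 proved, the argument of Section 5 is complete, and Theorem A holds. $\blacksquare$

## 10. Wrapping number zero: shrinking into a ball

We turn to Theorem B. Let $D$ be a diagram of $L$ in $A$ with $c$ crossings. From here on we work in the PL category, which gives the same classification of links.

Let $\mathrm{wrap}(L)=0$. Regard $V=A\times I$ as a subset of $\mathbb R^3$ via $A\subset\mathbb R^2$.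

**Step 1 (a candidate diagram).** We want $c$ crossings and no passings. Regard $D$ as a diagram in $\mathbb R^2$ and shrink it by an orientation-preserving similarity into a small disk in $A\setminus\alpha$. The result $D'$ has $c$ crossings and no passings. It represents a link $L'\subset(A\setminus\alpha)\times\operatorname{int}I$. In $\mathbb R^3$, $L$ and $L'$ are isotopic, because orientation-preserving similarities of the plane are joined to the identity by similarities.

**Step 2 (isotopy in $\mathbb R^3$ becomes isotopy in $V$).** We must show that $L$ and $L'$ are isotopic in $V$. Since $\mathrm{wrap}(L)=0$, $L$ is isotopic in $V$ to a link in $(A\setminus\alpha)\times\operatorname{int}I$. In product coordinates this set is a box. Contract the box linearly towards its centre $o$. So both $L$ and $L'$ may be moved, by isotopies in $V$, into a small round ball $B_1$ around $o$, inside a larger concentric ball $B_0\subset\operatorname{int}V$. They are still isotopic in $\mathbb R^3$. Let $e:\mathbb R^3\to\operatorname{int}B_0$ be a radial embedding that is the identity on $B_1$. Applying $e$ to an isotopy in $\mathbb R^3$ from $L$ to $L'$ gives an isotopy from $L$ to $L'$ in $B_0\subset V$.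

So $D'$ is a diagram of $L$ with $c$ crossings and $0$ passings.

## 11. Wrapping number one: opening the link at one strand

Let $\mathrm{wrap}(L)=1$. The plan is to open $D$ at a strand, wrap the result once around $A$, and prove that this is the same link in $V$. For the proof we compare ball pairs in $S^3$.

**Unknotted ball pairs.** Let $J\subset S^3$ be a PL link, $B\subset S^3$ a PL ball, and $k=B\cap J$ an arc properly embedded in $B$. The pair $(B,k)$ is *unknotted* if it is homeomorphic to $([-1,1]^3,\{(0,0)\}\times[-1,1])$. Textbook fact: this holds if $k$ cobounds a disk in $B$ with an arc of $\partial B$. *Example:* a small ball around a point of a link.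

**Lemma 3.** Let $(B_1,k_1),(B_2,k_2)$ be unknotted ball pairs of $(S^3,J)$, with $k_1,k_2$ on the same component $C$ of $J$. Then there is a PL homeomorphism $g$ of $S^3$ with $g(J)=J$ and $g(B_1)=B_2$ that preserves the orientations of $S^3$ and of $C$.

*Proof.* The "axis" of a cube $[-r,r]^3$ means $\{(0,0)\}\times[-r,r]$.

*(a) Charts.* A PL $1$-manifold in a PL $3$-manifold is locally flat. So $\partial B_j$ has a collar outside $\operatorname{int}B_j$ that is compatible with $J$. Hence the homeomorphism of $[-1,1]^3$ with $B_j$ extends to a PL embedding $\varphi_j:[-2,2]^3\to S^3$ with $\varphi_j([-1,1]^3)=B_j$ and $\varphi_j^{-1}(J)$ the axis. Likewise every point of $J$ is the centre of such a chart. The homeomorphisms we construct are supported in the images of such charts and preserve the axis. Each is the identity on a nonempty open set of $S^3$ and on an arc of $C$, so it preserves both orientations.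

*(b) Rescaling star-shaped balls.* Let $Y,Y'$ be polyhedral balls in $\operatorname{int}[-2,2]^3$ that contain $0$ in their interiors, such that every ray from $0$ meets $\partial Y$ in exactly one point, and the same for $\partial Y'$. *Then there is a PL homeomorphism of $[-2,2]^3$, the identity on the boundary, preserving the axis and taking $Y$ to $Y'$.* Composing two such maps through a small cube, we may assume $Y'\subset\operatorname{int}Y$ or $Y\subset\operatorname{int}Y'$, though this plays no role. Triangulate $\partial Y$, $\partial Y'$ and $\partial[-2,2]^3$. The cones from $0$ over their simplices form three fans. Take a common simplicial refinement in which the two axis rays are among the generating rays. Over a cone with generating rays $\rho_1,\rho_2,\rho_3$, each of the three surfaces is the flat triangle spanned by its points on the $\rho_i$: call these points $y_i$, $y_i'$, $b_i$. Map the simplex $0y_1y_2y_3$ linearly to $0y_1'y_2'y_3'$. Map the prism between the triangles $y_1y_2y_3$ and $b_1b_2b_3$ to the prism between $y_1'y_2'y_3'$ and $b_1b_2b_3$, as follows: fix an order of all rays of the fan, cut both prisms into the simplices $y_1\dots y_jb_j\dots b_3$ (respectively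 with $y_i'$) according to this order, and map linearly. These maps agree on common faces, so they form a PL homeomorphism. It preserves every cone of the fan, in particular the axis rays.

*(c) Common centre.* In a chart, the map that is linear on the simplices of the cone from $0$ over a triangulation of $\partial[-1,1]^3$ (with the axis ends as vertices), fixes the boundary, and sends $0$ to a point $(0,0,s)$ with $|s|<1$, is a PL homeomorphism preserving the axis. So under the group of PL homeomorphisms of $(S^3,J)$ generated by such maps, the orbits in $C$ are open. As $C$ is connected, there is one orbit. Hence we may move $B_1$, together with its chart, so that $\varphi_1(0)=\varphi_2(0)$.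

*(d) Comparison.* For small $\delta>0$ the map $f=\varphi_1^{-1}\varphi_2$ is defined on $[-\delta,\delta]^3$. It is PL, fixes $0$, and maps the axis into the axis. It is linear on the simplices of a triangulation with $0$ as a vertex. So for smaller $\delta$ we have $f(\lambda v)=\lambda f(v)$ for $0\le\lambda\le1$ and $v\in[-\delta,\delta]^3$, and the image lies in $\operatorname{int}[-1,1]^3$. Then $Y=f([-\delta,\delta]^3)$ is a polyhedral ball with $0$ in its interior, and every ray from $0$ meets $\partial Y$ exactly once. By (b) in the chart $\varphi_1$, some homeomorphism takes $B_1=\varphi_1([-1,1]^3)$ to $\varphi_1(Y)=\varphi_2([-\delta,\delta]^3)$. By (b) in the chart $\varphi_2$, another takes $\varphi_2([-\delta,\delta]^3)$ to $\varphi_2([-1,1]^3)=B_2$. Compose them. $\square$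

**Proof of Theorem B for $\mathrm{wrap}=1$.** Write $S^3$ as $S^2\times I$ together with two balls, and let $i:V=A\times I\to S^3$ be the inclusion given by $A\subset\mathbb R^2\subset S^2$.

**Step 1 (normal position).** The aim is to write $L$ as a one-string tangle, closed up. A meridian disk meets $L$ once, transversally, on a component $C$ of winding number $\pm1$. Orient $C$ with winding number $+1$. After an isotopy the disk is $D^2\times\{\mathrm{pt}\}=\alpha\times I$, and in a product neighbourhood $N=D^2\times[-\varepsilon,\varepsilon]$ of it, $L$ is $\kappa:=\{0\}\times[-\varepsilon,\varepsilon]$, where $0$ is the centre of $D^2$. Let $Q=\overline{V\setminus N}\cong D^2\times[0,1]$ and $\theta=L\cap Q$. This is a tangle with one string, from the centre of $D^2\times0$ to the centre of $D^2\times1$, and possibly closed components.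

**Step 2 (a candidate diagram).** We want $c$ crossings and one passing. Regard $D$ as a diagram on $S^2$. Remove a small open disk around a non-crossing point of the projection of $C$, meeting the diagram in an arc. Identify the remaining disk with a rectangle in $A$, off $\alpha$, by an orientation-preserving homeomorphism such that the string coming from $C$ runs from the left side to the right side in the direction of $S^1$. Close the string by a simple arc around $A$ that crosses $\alpha$ once. The result $D'$ has $c$ crossings and one passing. It represents a link $L'$ in $V$ with $L'\cap N=\kappa$, with a component $C'$ that contains $\kappa$, and with a tangle $\theta'=L'\cap Q$. It remains to show that $L'$ is isotopic to $L$ in $V$.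

**Step 3 (the links agree in $S^3$).** On $S^2$, the removed disk and the complement of the rectangle are disks, each carrying one spanning arc, with corresponding endpoints. So the identification extends over them (cut along the arcs and cone) to an orientation-preserving homeomorphism $f$ of $S^2$ taking $D$ to $D'$. The map $f\times\mathrm{id}$ of $S^2\times I$ extends to $S^3$ by coning over the two balls. Compose it with an isotopy in $V$ from $L$ to a link with projection $D$, before it, and with a vertical isotopy, after it. The result is an orientation-preserving homeomorphism $h:(S^3,i(L))\to(S^3,i(L'))$ taking $C$ to $C'$ as oriented curves.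

**Step 4 (make $h$ respect the cut).** We want $h$ to preserve $Q$. Let $Q'=S^3\setminus\operatorname{int}i(Q)$, a ball. It is the union of $i(N)$ and the complementary solid torus $\partial D^2\times F$, where $F$ is a disk with $\partial F=S^1$, because each circle $\{p\}\times S^1$ with $p\in\partial D^2$ bounds a disk outside $i(V)$. Here $[-\varepsilon,\varepsilon]\subset S^1=\partial F$. For $p\in\partial D^2$, with radius $[0,p]$, the disk
$$\bigl([0,p]\times[-\varepsilon,\varepsilon]\bigr)\cup\bigl(\{p\}\times F\bigr)\subset Q'$$
is bounded by $\kappa$ and the arc $([0,p]\times\{\pm\varepsilon\})\cup(\{p\}\times(\partial F\setminus(-\varepsilon,\varepsilon)))$ of $\partial Q'$. So $(Q',\kappa)$ is an unknotted ball pair, both for $i(L)$ and for $i(L')$. Then $(h(Q'),h(\kappa))$ and $(Q',\kappa)$ are unknotted ball pairs of $(S^3,i(L'))$ with arcs on $C'$. By Lemma 3 there is $g$ with $g(h(Q'))=Q'$. Replace $h$ by $gh$. Now $h(Q')=Q'$, and $h$ restricts to an orientation-preserving homeomorphism $(Q,\theta)\to(Q,\theta')$. It maps $\kappa$ to $\kappa$, and $\kappa$ is oriented in the same way by $C$ and by $C'$. So it fixes each of the two endpoints of the string.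

**Step 5 (identity on $\partial Q$).** We want to extend over $N$ by the identity. The restriction of $h$ to the sphere $\partial Q$ is orientation-preserving and fixes two points. It is isotopic to the identity relative to these points, because the mapping class group of orientation-preserving homeomorphisms of the sphere fixing two marked points is trivial. Let $f_s$ be such an isotopy, $f_0=h|_{\partial Q}$, $f_1=\mathrm{id}$. Take a collar $\partial Q\times[0,1]$ in $Q$, with $\partial Q=\partial Q\times0$, in which $\theta'$ is (two endpoints)$\,\times[0,1]$. The homeomorphism $(y,s)\mapsto(f_s^{-1}(y),s)$ of the collar, extended by the identity, preserves $\theta'$. After composing $h|_Q$ with it we have $h|_{\partial Q}=\mathrm{id}$ and still $h(\theta)=\theta'$.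

**Step 6 (isotopy in $V$).** Extended by the identity over $N$, $h|_Q$ becomes a homeomorphism of $V$ taking $L$ to $L'$ which is the identity outside the ball $Q$. By Alexander's trick it is isotopic to the identity. So $L$ is isotopic to $L'$ in $V$, and $D'$ is a diagram of $L$ with $c$ crossings and $1=\mathrm{wrap}$ passing. $\blacksquare$
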